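# Unipotent groups with a negative $\omega$-invariant

Throughout, $k$ is a number field with ring of integers $\mathfrak o$, and we fix an embedding $k\subset\mathbf C$. For a non-archimedean place $v$ we write $K=k_v$, $\mathfrak O=\mathfrak O_v$ for its valuation ring, $\mathfrak P=(\pi)$ for the maximal ideal, $q=q_v$ for the size of the residue field and $p$ for its characteristic. We write $x^+=\max(x,0)$. A vector over $\mathfrak O$ is *primitive* if it is nonzero mod $\mathfrak P$. "Almost all $v$" means all but finitely many non-archimedean $v$.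

## 1. Twist-isoclasses and local representation zeta functions

**Definition 1 (unipotent groups and forms).** A *unipotent* group over $k$ is an algebraic group isomorphic to a closed subgroup of a group of upper unitriangular matrices. Since $k$ has characteristic $0$, its Lie algebra $\mathfrak g$ is nilpotent, $\exp:\mathfrak g\to\mathbf G$ is an isomorphism of varieties, and the group law is the (finite) Hausdorff series. Central extensions of vector groups by vector groups are unipotent. An *$\mathfrak o$-form* of $\mathbf G$ is a group scheme over $\mathfrak o$ with generic fibre $\mathbf G$, for instance one coming from an $\mathfrak o$-form of the Lie algebra. For almost all $v$ it gives a pro-$p$ group $\mathbf G(\mathfrak O)$.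

*Example.* The Heisenberg group $\mathbf H_r$ consists of triples $(a,b,z)\in\mathbf A^r\times\mathbf A^r\times\mathbf A^1$ with $(a,b,z)(a',b',z')=(a+a',b+b',z+z'+a^Tb')$. This is already defined over $\mathbf Z$. It has dimension $2r+1$ and class $2$.

A continuous homomorphism from a profinite group to $\mathrm{GL}_n(\mathbf C)$ has finite image, because $\mathrm{GL}_n(\mathbf C)$ has no small subgroups. So the character theory of finite groups applies, with Haar integrals in place of averages.

**Definition 2 (twist-equivalence).** Two continuous representations $\varrho_1,\varrho_2$ of a group are *twist-equivalent* if $\varrho_1\cong\alpha\otimes\varrho_2$ for some continuous $1$-dimensional representation $\alpha$. Let $\tilde r_n(H)$ be the number of twist-isoclasses of continuous irreducible $n$-dimensional complex representations of $H$.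

*Example.* If $H$ is abelian, then all irreducible representations are linear and form one class. Next take the finite group $H=\mathbf H_1(\mathbf F_p)$, of order $p^3$, whose center $Z\cong\mathbf F_p$ is also its commutator subgroup. It has $p^2$ linear characters, which form one class. A nonlinear irreducible representation has dimension $d$, a power of $p$ with $d^2\le|H:Z|=p^2$, so $d=p$. There are $(p^3-p^2)/p^2=p-1$ of these. Each has a nontrivial central character $\psi$, and each of the $p-1$ nontrivial $\psi$ occurs, so there is exactly one for each $\psi$. Linear characters are trivial on $Z$, so twisting preserves $\psi$. Hence $\tilde r_1=1$ and $\tilde r_p=p-1$.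

**Definition 3 (local representation zeta function).**
$$\zeta_{\mathbf G(\mathfrak O)}(s)=\sum_{n\ge1}\tilde r_n(\mathbf G(\mathfrak O))\,n^{-s}.$$

*Example.* For abelian $\mathbf G$ this is $1$. For $\mathbf H_1$ it is $\dfrac{1-q^{-s}}{1-q^{1-s}}$, as we shall compute in Section 3.

## 2. The limit $q\to1$ and the number $\omega(\mathbf G)$

**Definition 4 (topological representation zeta function).** For almost all $v$ there is a uniform *Denef-type formula*
$$\zeta_{\mathbf G(\mathfrak O_v)}(s)=\sum_i\#\bar V_i(\mathbf F_{q_v})\,W_i(q_v,q_v^{-s}),$$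
where the $V_i$ are $k$-varieties with reductions $\bar V_i$, and the $W_i$ are explicit rational functions. We expand formally in powers of $q-1$ by
$$q^{a-bs}=\exp((a-bs)\log q)=1+(a-bs)(q-1)+O((q-1)^2),$$
and the $W_i$ are such that no negative powers of $q-1$ occur. Replace each $\#\bar V_i(\mathbf F_q)$ by the Euler characteristic $\chi(V_i(\mathbf C))$, expand, and take the constant term as $q\to1$. The result is $\zeta_{\mathbf G,\mathrm{top}}(s)\in\mathbf Q(s)$. It depends only on $\mathbf G$, not on the chosen form.

In practice the only expansion one needs is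
$$1-q^{a-bs}=(bs-a)(q-1)+O((q-1)^2).\tag{1}$$

*Example.* For $\mathbf H_1$ take $V$ to be a point and $W=\frac{1-q^{-s}}{1-q^{1-s}}$. By (1), $\zeta_{\mathbf H_1,\mathrm{top}}(s)=\frac{s}{s-1}$. As for the replacement of point counts: the projective line minus three rational points has $q-2$ points, which becomes $-1$, and an elliptic curve has at least one point over every $\mathbf F_q$, but its count becomes $0$.

**Definition 5 (the invariant $\omega$).** It is known that $\zeta_{\mathbf G,\mathrm{top}}(s)$ has degree $0$ in $s$ and value $1$ at $s=\infty$. So for non-abelian $\mathbf G$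
$$\omega(\mathbf G):=s\bigl(\zeta_{\mathbf G,\mathrm{top}}(s)-1\bigr)\Big|_{s=\infty}\in\mathbf Q$$
is well defined. Equivalently, $\zeta_{\mathbf G,\mathrm{top}}(s)=1+\omega(\mathbf G)s^{-1}+O(s^{-2})$.

*Example.* $\frac s{s-1}=1+\frac1{s-1}$, so $\omega(\mathbf H_1)=1$.

Now the question can be posed. It comes from Tobias Rossmann, "Topological representation zeta functions of unipotent groups", arXiv:1503.01942 (2015).

**Question.** Is $\omega(\mathbf G)>0$ for every non-abelian unipotent group $\mathbf G$ over a number field?

The answer is no. We shall build, over every number field, a group of class $2$ and dimension $15$ with $3$-dimensional derived group and $\omega=-\frac1{10}$ (Theorem A). We shall then see that $\omega$ takes every rational value in every class $\ge2$ (Theorem B), and prove a formula for $\omega$ that explains where the sign comes from (Theorem C and Corollary D).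

## 3. Class-$2$ groups from matrices of linear forms

To get computable examples we generalize the Heisenberg group. Let $M(y)$ be an $n\times n$ matrix of linear forms in $y=(y_1,\dots,y_m)$ over $\mathfrak o$. Define the bilinear map $\beta=(\beta_1,\dots,\beta_m)$ by
$$y\cdot\beta(a,b)=a^TM(y)b,$$
and the group scheme of triples $(a,b,z)\in\mathbf A^n\times\mathbf A^n\times\mathbf A^m$ with
$$(a,b,z)(a',b',z')=(a+a',\,b+b',\,z+z'+\beta(a,b')).$$
It is a central extension of vector groups, hence unipotent over $k$. For $m=1$ and $M=yI_r$ it is $\mathbf H_r$.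

Let $H$ be the group of $\mathfrak O$-points and $Z=\{(0,0,z)\}\cong\mathfrak O^m$. Comparing the two products in opposite orders gives
$$[(a,b,z),(a',b',z')]=\beta(a,b')-\beta(a',b)\in Z,\tag{2}$$
and $Z$ is central. Assume that the vectors $\beta(e_i,e_j)$ span $\mathfrak O^m$. The commutators of $(\lambda e_i,0,0)$ with $(0,e_j,0)$ are $\lambda\beta(e_i,e_j)$ for $\lambda\in\mathfrak O$, so $[H,H]=Z$.

**Lemma 1.** Suppose the $\beta(e_i,e_j)$ span $\mathfrak O^m$. For primitive $y$ let $\pi^{e_1(y)},\dots,\pi^{e_n(y)}$ $(0\le e_i\le\infty)$ be the elementary divisors of $M(y)$. Then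
$$\zeta_H(s)=1+\sum_{N\ge1}\ \sum_{y\in(\mathfrak O/\mathfrak P^N)^m\text{ primitive}}q^{-s\sum_i(N-e_i(y))^+},$$
where any lift of $y$ to $\mathfrak O^m$ may be used to compute $e_i(y)$.

*Proof.* **Step 1: dimensions from central characters.** Let $\varrho$ be continuous irreducible with character $\chi_\varrho$, and let $\psi$ be its central character on $Z$. Put
$$R_\psi=\{h\in H:\psi([h,h'])=1\text{ for all }h'\in H\}\supseteq Z.$$
If $h\in R_\psi$, then $\varrho(h)\varrho(h')=\psi([h,h'])\varrho(h')\varrho(h)=\varrho(h')\varrho(h)$ for all $h'$. So $\varrho(h)$ is scalar by Schur's lemma, and $|\chi_\varrho(h)|=\dim\varrho$. If $h\notin R_\psi$, choose $h'$ with $\psi([h',h])\ne1$. Then $\chi_\varrho(h)=\chi_\varrho(h'hh'^{-1})=\psi([h',h])\chi_\varrho(h)$, so $\chi_\varrho(h)=0$. Now $\psi$ is trivial on some $\pi^N\mathfrak O^m$, so $R_\psi$ contains all $(a,b,z)$ with $a,b\equiv0$ mod $\mathfrak P^N$ and has finite index. Hence $1=\int_H|\chi_\varrho|^2=(\dim\varrho)^2|H:R_\psi|^{-1}$, that is, $\dim\varrho=|H:R_\psi|^{1/2}$.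

**Step 2: twist-isoclasses correspond to characters $\psi$ of $Z$.** Linear characters are trivial on $[H,H]=Z$, so twisting does not change $\psi$. Conversely, let $\varrho_1,\varrho_2$ have the same $\psi$. Then $\varrho_1\otimes\varrho_2^*$ is trivial on $Z$, so it factors through the abelian group $H/Z$ and contains a linear character $\alpha$. Thus $\operatorname{Hom}_H(\alpha\otimes\varrho_2,\varrho_1)\ne0$, and both sides are irreducible, so $\varrho_1\cong\alpha\otimes\varrho_2$. Finally, every continuous $\psi$ occurs. It is trivial on some $\pi^N\mathfrak O^m$, so it is a character of the central subgroup $(\mathfrak O/\mathfrak P^N)^m$ of the finite group of $\mathfrak O/\mathfrak P^N$-points. Any irreducible constituent of the representation induced from it has central character $\psi$. Therefore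
$$\zeta_H(s)=\sum_{\psi}|H:R_\psi|^{-s/2}.$$

**Step 3: parametrizing the $\psi$.** Fix a continuous additive character $\chi_0:K\to\mathbf C^\times$ that is trivial on $\mathfrak O$ but not on $\pi^{-1}\mathfrak O$. If $w\in\mathfrak O$ and $\chi_0(\pi^{-N}wx)=1$ for all $x\in\mathfrak O$, then $w\in\mathfrak P^N$. Otherwise $w$ would have valuation $j<N$ and $\chi_0$ would be trivial on $\pi^{j-N}\mathfrak O\supseteq\pi^{-1}\mathfrak O$. So $y\mapsto(z\mapsto\chi_0(\pi^{-N}y\cdot z))$ embeds $(\mathfrak O/\mathfrak P^N)^m$ into the group of characters of $(\mathfrak O/\mathfrak P^N)^m$, and by counting it is a bijection. A character is nontrivial and has $N$ minimal exactly when $N\ge1$ and $y$ is primitive. So the nontrivial $\psi$ correspond to unique pairs $(N,y)$ with $N\ge1$ and $y$ primitive mod $\mathfrak P^N$.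

**Step 4: the index of $R_\psi$.** By (2),
$$\psi([(a,b,z),(a',b',z')])=\chi_0\bigl(\pi^{-N}(a^TM(y)b'-a'^TM(y)b)\bigr).$$
Setting $a'=0$ or $b'=0$ and using Step 3, $(a,b,z)\in R_\psi$ if and only if $a^TM(y)\equiv0$ and $M(y)b\equiv0$ mod $\mathfrak P^N$. By the elementary divisor theorem each condition cuts out a subgroup of $\mathfrak O^n$ of index $q^{\sum_i(N-e_i(y))^+}$. So $|H:R_\psi|=q^{2\sum_i(N-e_i(y))^+}$, which depends only on $y$ mod $\mathfrak P^N$. The trivial $\psi$ contributes $1$. $\square$

**Example 1 (Heisenberg groups).** For $m=1$ and $M=yI_r$, primitive means unit and all $e_i=0$. So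
$$\zeta_{\mathbf H_r(\mathfrak O)}(s)=1+\sum_{N\ge1}(q^N-q^{N-1})q^{-rNs}=1+\frac{(1-q^{-1})q^{1-rs}}{1-q^{1-rs}}=\frac{1-q^{-rs}}{1-q^{1-rs}}.$$
Hence $\zeta_{\mathbf H_r,\mathrm{top}}(s)=\frac{rs}{rs-1}$ and $\omega(\mathbf H_r)=\frac1r$.

## 4. Smooth determinants, pencils, and the failure of local positivity

We now evaluate Lemma 1 when $\det M$ defines a smooth hypersurface.

**Lemma 2.** Let $n,m\ge2$, let $M$ be as in Section 3, $D=\det M$ and $C=\{D=0\}\subset\mathbf P^{m-1}_k$. Suppose that for almost all $v$ (a) the $\beta(e_i,e_j)$ span $\mathfrak O^m$, and (b) at every nonzero $\bar y\in\mathbf F_q^m$ with $D(\bar y)=0$ some partial derivative of $D$ is nonzero. Then for these $v$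
$$\zeta_H(s)=1+\#(\mathbf P^{m-1}\setminus\bar C)(\mathbf F_q)\frac{(q-1)q^{-ns}}{1-q^{m-ns}}+\#\bar C(\mathbf F_q)\frac{(q-1)q^{-(n-1)s}(1-q^{m-1-ns})}{(1-q^{m-1-(n-1)s})(1-q^{m-ns})}.\tag{3}$$
With $\chi=\chi(C(\mathbf C))$, the group $\mathbf G$ defined by $M$ satisfies
$$\zeta_{\mathbf G,\mathrm{top}}(s)=1+\frac{m-\chi}{ns-m}+\chi\,\frac{ns-m+1}{((n-1)s-m+1)(ns-m)},\tag{4}$$
$$\omega(\mathbf G)=\frac{m-\chi}n+\frac{\chi}{n-1}=\frac mn+\frac{\chi}{n(n-1)}.\tag{5}$$

*Proof.* **Step 1: the elementary divisors.** We claim that $M(\bar y)$ has rank $\ge n-1$ for every nonzero $\bar y\in\mathbf F_q^m$. Jacobi's formula says $\partial D/\partial y_i=\operatorname{tr}(\operatorname{adj}(M)\,\partial M/\partial y_i)$. If the rank were at most $n-2$, then $\operatorname{adj}M(\bar y)=0$, so $D$ and all its partial derivatives would vanish at $\bar y$, against (b). Hence for primitive $y\in\mathfrak O^m$ some $(n-1)$-minor of $M(y)$ is a unit, and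
$$e_1=\dots=e_{n-1}=0,\qquad e_n=v(D(y)).$$

**Step 2: counting $y$ by the valuation of $D(y)$.** Let $c=\#\bar C(\mathbf F_q)$, $c'=\#(\mathbf P^{m-1}\setminus\bar C)(\mathbf F_q)$, and $N\ge1$. Each nonzero $\bar y\in\mathbf F_q^m$ has $q^{m(N-1)}$ lifts mod $\mathfrak P^N$. So $(q-1)c'q^{m(N-1)}$ primitive classes have $D(y)$ a unit.

Now let $\bar y\neq 0$ be one of the $(q-1)c$ vectors with $D(\bar y)=0$, let $y_0$ be a lift, and say $\partial D/\partial y_1$ is nonzero at $\bar y$. Consider
$$\Phi:y_0+\mathfrak P^m\to\mathfrak P^m,\qquad y\mapsto(D(y),\,y_2-y_{0,2},\dots,y_m-y_{0,m}).$$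
For given $y_2,\dots,y_m$ in their residue classes and given $t\in\mathfrak P$, Hensel's lemma gives a unique $y_1\in y_{0,1}+\mathfrak P$ with $D(y)=t$. So $\Phi$ is bijective. It is compatible with reduction mod $\mathfrak P^N$, so it induces a surjection between the sets of classes mod $\mathfrak P^N$. Both have $q^{m(N-1)}$ elements, so this is a bijection. Among the lifts of $\bar y$ mod $\mathfrak P^N$, therefore:

- exactly $q^{(m-1)(N-1)}(q^{N-\mu}-q^{N-\mu-1})=q^{m(N-1)}(q-1)q^{-\mu}$ have $v(D(y))=\mu$, for $1\le\mu<N$;
- exactly $q^{(m-1)(N-1)}=q^{m(N-1)}q^{1-N}$ have $v(D(y))\ge N$.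

**Step 3: summation.** In Lemma 1 the exponent is $\sum_i(N-e_i)^+=(n-1)N+(N-v(D(y)))^+$. So
$$\zeta_H(s)=1+(q-1)q^{-m}\sum_{N\ge1}q^{mN}\Bigl[c'q^{-nNs}+c\Bigl(\sum_{\mu=1}^{N-1}(q-1)q^{-\mu}q^{-s(nN-\mu)}+q^{1-N}q^{-s(n-1)N}\Bigr)\Bigr].$$
Put $U=q^{m-1-(n-1)s}$ and $V=q^{m-ns}$. Writing $N=\mu+j$ with $\mu,j\ge1$, we have $q^{mN-\mu-s(nN-\mu)}=U^\mu V^j$, and $q^{mN+1-N-s(n-1)N}=qU^N$. The coefficient of $c$ in the sum over $N$ is thus
$$(q-1)\frac U{1-U}\frac V{1-V}+q\frac U{1-U}=\frac{U(q-V)}{(1-U)(1-V)},$$
and the coefficient of $c'$ is $V/(1-V)$. Since $q^{-m}V=q^{-ns}$ and $q^{-m}U(q-V)=q^{-(n-1)s}(1-q^{m-1-ns})$, this is (3).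

**Step 4: the limit.** Formula (3) is of Denef type. Replace $c$ by $\chi$ and $c'$ by $\chi(\mathbf P^{m-1}(\mathbf C))-\chi=m-\chi$, and use (1). We have $\frac{q-1}{1-q^{m-ns}}\to\frac1{ns-m}$, and the last fraction in (3) tends to $\frac{ns-m+1}{((n-1)s-m+1)(ns-m)}$. This is (4). Multiplying $\zeta_{\mathbf G,\mathrm{top}}-1$ by $s$ and letting $s\to\infty$ gives (5). $\square$

**Example 2 (diagonal pencils).** Let $m=2$ and $M=\operatorname{diag}(y_1-y_2,\,y_1-2y_2,\dots,y_1-ny_2)$ with $n\geq 2$. Then $\beta(e_1,e_1)=(1,-1)$ and $\beta(e_2,e_2)=(1,-2)$ span $\mathfrak O^2$. For $p>n$ the integers $1,\dots,n$ are distinct mod $p$, so $D$ has only simple zeros and (b) holds. Here $C$ consists of $n$ points, $\chi=n$, and (5) gives $\omega=\frac2n+\frac1{n-1}>0$. For $n=2$, formula (4) becomes $1+\frac{2(2s-1)}{(s-1)(2s-2)}=\frac{s^2}{(s-1)^2}$. This is the square of $\zeta_{\mathbf H_1,\mathrm{top}}$, as it should be, since a unimodular change of coordinates in $y$ turns $M$ into $\operatorname{diag}(y_1',y_2')$ and the group into $\mathbf H_1\times\mathbf H_1$.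

A sensible first attempt at a positive answer uses local positivity. The coefficients $\tilde r_n$ are nonnegative and $\tilde r_1\geq1$, so for every good place $\zeta_{\mathbf G(\mathfrak O)}(s)-1\ge0$ for large real $s$, and one would like to keep this sign as $q\to1$. This stops at the replacement of point counts. Already in Example 2 with $n\ge3$, the count $\#(\mathbf P^1\setminus\bar C)(\mathbf F_q)=q+1-n$ is nonnegative at every good place, since $\bar C(\mathbf F_q)$ is a set of $n$ points of $\mathbf P^1(\mathbf F_q)$, but it enters the limit as $2-n<0$. So the local sign does not give the sign of the terms in the limit.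

In Example 2 the answer is positive for a different reason:
$$\omega=\frac2n+n\Bigl(\frac1{n-1}-\frac1n\Bigr).$$
Each of the finitely many points where the rank drops trades a weight $\frac1n$ for the larger weight $\frac1{n-1}$. This argument needs $\chi$ of the degenerate locus to be nonnegative, which is automatic for a finite set. In the situation of Lemma 2, formula (5) shows exactly what a negative value requires:
$$\omega(\mathbf G)<0\iff\chi(C(\mathbf C))<-m(n-1).\tag{6}$$
For $m=2$ this cannot happen. For $m=3$ the locus $C$ is a smooth plane curve of degree $n$, whose Euler characteristic $n(3-n)$ goes to $-\infty$ quadratically in $n$, while the right side of (6) is linear. So we want a smooth plane curve of large enough degree, written as a determinant of linear forms. We get one by perturbing the pencil of Example 2 with a cyclic shift in a third variable.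

## 5. Plane curves as determinants: the groups $\mathbf G_n$

Let $n\ge2$ and $c_i=i$ for $1\le i\le n$. Let $M(X,Y,Z)$ be the $n\times n$ matrix with
$$M_{ii}=Y-c_iZ,\qquad M_{i,i+1}=X\ (1\le i<n),\qquad M_{n,1}=X,$$
and all other entries $0$. Let $\mathbf G_n$ be the group scheme over $\mathbf Z$ attached to $M$ as in Section 3, with $m=3$. Over $k$ it is unipotent of class $2$, non-abelian, $\dim\mathbf G_n=2n+3$, and its derived group is $3$-dimensional because the $\beta(e_i,e_j)$ span (Step 1 below).

**Theorem A.**
$$\zeta_{\mathbf G_n,\mathrm{top}}(s)=\frac{n(n-1)\,s(s-1)}{((n-1)s-2)(ns-3)},\qquad\omega(\mathbf G_n)=-\frac{n^2-6n+3}{n(n-1)}.$$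
In particular $\zeta_{\mathbf G_6,\mathrm{top}}(s)=\frac{10s(s-1)}{(5s-2)(2s-1)}$ and $\omega(\mathbf G_6)=-\frac1{10}<0$. Moreover $\omega(\mathbf G_n)<0$ for all $n\ge6$.

*Proof.* Let $v$ lie over a prime $p>n$, which excludes only finitely many $v$. We check the hypotheses of Lemma 2.

**Step 1: hypothesis (a).** We have $\beta(e_1,e_2)=(1,0,0)$ if $n\ge3$. For $n=2$ the entry $M_{12}=X$ gives the same. Also $\beta(e_1,e_1)=(0,1,-1)$ and $\beta(e_2,e_2)=(0,1,-2)$. These three vectors span $\mathfrak O^3$.

**Step 2: the determinant.** A permutation contributing to $\det M$ sends each $i$ to $i$ or $i+1$ (indices mod $n$). If it fixes some $i$, then $i-1$ cannot go to $i$, so $i-1$ is fixed too, and inductively it is the identity. Otherwise it is the full $n$-cycle, of sign $(-1)^{n-1}$. So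
$$D=\prod_{i=1}^n(Y-c_iZ)+(-1)^{n-1}X^n.$$

**Step 3: hypothesis (b).** We work over an algebraic closure of $k$ or of $\mathbf F_q$. At a common zero of $D$ and its partial derivatives in the plane, $\partial D/\partial X=\pm nX^{n-1}=0$ gives $X=0$, because $p>n$. Then $(Y:Z)$ is a multiple zero of $\prod(Y-c_iZ)$, which is impossible because the $c_i$ are distinct, also mod $p$. So $C$ and $\bar C$ are smooth plane curves of degree $n$, and (b) holds. (The rank bound in Lemma 2 is visible directly here. If $X\ne0$, deleting row $n$ and column $1$ leaves a lower triangular matrix with determinant $X^{n-1}$. If $X=0$, then $M$ is diagonal with at most one zero entry.)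

**Step 4: evaluation.** A smooth complex plane curve of degree $n$ is connected of genus $g=\frac{(n-1)(n-2)}2$, so $\chi=2-2g=n(3-n)$. By (4) with $m=3$,
$$\zeta_{\mathbf G_n,\mathrm{top}}(s)=1+\frac{3-\chi}{ns-3}+\chi\,\frac{ns-2}{((n-1)s-2)(ns-3)}.$$
Over the common denominator the numerator is
$$((n-1)s-2)(ns-3)+(3-\chi)((n-1)s-2)+\chi(ns-2).$$
The coefficient of $s^2$ is $n(n-1)$. The coefficient of $s$ is $-(5n-3)+(3-\chi)(n-1)+\chi n=\chi-2n$. The constant term is $6-2(3-\chi)-2\chi=0$. Since $\chi-2n=n-n^2=-n(n-1)$, the numerator equals $n(n-1)s(s-1)$, as claimed. Expanding at $s=\infty$ (or by (5)),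
$$\omega(\mathbf G_n)=-1+\frac2{n-1}+\frac3n=-\frac{n^2-6n+3}{n(n-1)}.$$
For $n\ge2$ this is negative if and only if $n>3+\sqrt6$, and $5<3+\sqrt6<6$. So it is negative exactly for $n\ge6$. For $n=6$ the zeta function is $\frac{30s(s-1)}{(5s-2)(6s-3)}=\frac{10s(s-1)}{(5s-2)(2s-1)}$, and $\omega=-\frac3{30}=-\frac1{10}$. $\blacksquare$

For $n=2,3,4,5,6,7$ the values of $\omega(\mathbf G_n)$ are $\frac52,\,1,\,\frac5{12},\,\frac1{10},\,-\frac1{10},\,-\frac5{21}$. The question is settled: $\omega(\mathbf G)$ is not always positive.

## 6. Direct products and arbitrary rational values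

**Theorem B.** For every number field $k$, every $c\ge2$ and every $w\in\mathbf Q$, there is a unipotent group $\mathbf G$ over $k$ of class $c$ with $\omega(\mathbf G)=w$.

*Proof.* **Step 1: $\omega$ is additive on direct products.** Let $H_1,H_2$ be profinite. The continuous irreducible representations of $H_1\times H_2$ are the external tensor products $\varrho_1\boxtimes\varrho_2$, and linear characters are products $\alpha_1\boxtimes\alpha_2$. Also $(\alpha_1\boxtimes\alpha_2)\otimes(\varrho_1\boxtimes\varrho_2)=(\alpha_1\otimes\varrho_1)\boxtimes(\alpha_2\otimes\varrho_2)$. So twist-isoclasses of the product are pairs of twist-isoclasses, dimensions multiply, and local zeta functions of direct products multiply. Multiply two Denef-type formulas: the varieties are $V_i\times V'_j$, the rational functions $W_iW'_j$, which again have no negative powers of $q-1$. Since $\chi$ is multiplicative and constant terms multiply,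
$$\zeta_{\mathbf G\times\mathbf G',\mathrm{top}}=\zeta_{\mathbf G,\mathrm{top}}\,\zeta_{\mathbf G',\mathrm{top}}.$$
Comparing coefficients of $s^{-1}$ in $1+\omega s^{-1}+O(s^{-2})$ gives
$$\omega(\mathbf G\times\mathbf G')=\omega(\mathbf G)+\omega(\mathbf G').\tag{7}$$

**Step 2: class $2$.** Let $w=a/b$ with $a\in\mathbf Z$ and $b\ge1$. Choose $m\ge1$ with $t:=a+mb\ge1$. Then $\mathbf G_6^{10m}\times\mathbf H_b^{t}$ has class $2$, and by (7) its invariant is $-m+\frac tb=w$.

**Step 3: class $c\ge3$.** Let $\mathbf U$ be the group of upper unitriangular $(c+1)\times(c+1)$ matrices, which has class $c$. Since $\omega(\mathbf U)\in\mathbf Q$, Step 2 gives a class-$2$ group $\mathbf G'$ with $\omega(\mathbf G')=w-\omega(\mathbf U)$. Then $\mathbf U\times\mathbf G'$ has class $c$ and invariant $w$. $\blacksquare$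

## 7. $\omega$ as a weighted Euler characteristic of rank loci

Formula (5) weights the locus where $M$ has rank $r$ by $\frac1r$. This turns out to hold for all unipotent groups.

**Definition 6 (rank loci).** Let $\mathbf G$ be a non-abelian unipotent group over $k$ with Lie algebra $\mathfrak g$, let $\mathfrak g'=[\mathfrak g,\mathfrak g]$ and $\ell=\dim\mathfrak g'$. For $0\ne y\in(\mathfrak g')^*$ let $\rho(y)$ be half the rank of the alternating form $A_y(x,x')=y([x,x'])$ on $\mathfrak g$. Since brackets span $\mathfrak g'$, $A_y\ne0$ and $\rho(y)\ge1$. Let $R_r=\{[y]\in\mathbf P((\mathfrak g')^*):\rho(y)=r\}$, a locally closed subvariety.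

*Example.* For the groups of Section 3 with spanning $\beta$, $A_y$ has matrix $\begin{pmatrix}0&M(y)\\-M(y)^T&0\end{pmatrix}$ plus zeros, so $\rho(y)=\operatorname{rk}M(y)$. For a class-$3$ example take the $4\times4$ upper unitriangular group $\mathbf U_4$, with $\mathfrak g$ spanned by the matrix units $E_{ij}$, $i<j$, and $\mathfrak g'$ spanned by $E_{13},E_{24},E_{14}$. Write $y$ as $(a,b,c)$ in the dual basis. The nonzero brackets are $[E_{12},E_{23}]=E_{13}$, $[E_{23},E_{34}]=E_{24}$, $[E_{12},E_{24}]=E_{14}=[E_{13},E_{34}]$. If $c\ne0$, then $A_y$ is nondegenerate on the span of $E_{12},E_{24},E_{13},E_{34}$, because up to sign the only pairings among these are $E_{12}$ with $E_{24}$ and $E_{13}$ with $E_{34}$, each with value $c$. Since $E_{14}$ is in the radical and the rank is even, the rank is $4$ and $\rho=2$. If $c=0$, only $E_{12},E_{23},E_{34}$ matter, so $\rho=1$. Thus $R_2\cong\mathbf A^2$ and $R_1\cong\mathbf P^1$.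

**Theorem C.** With the above notation,
$$\omega(\mathbf G)=\sum_{r\ge1}\frac{\chi(R_r(\mathbf C))}r.$$

*Example.* For $\mathbf U_4$ this gives $\omega=\frac21+\frac12=\frac52$. For $\mathbf G_n$ it gives $\frac{3-\chi}n+\frac\chi{n-1}$ with $\chi=n(3-n)$, in agreement with (5).

The computation in Lemma 2 used that the degenerate locus is smooth and that the class is $2$. In general the loci $R_r$ have singular closures, the elementary divisors are not controlled by one function, and higher class brings in a second matrix. So we write down the local formula, resolve the singularities, take the two limits $q\to1$ and $s\to\infty$, and then show that the numerical data of the resolution cancel.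

*Proof of Theorem C.*

**Step 1: a local formula as an integral.** The purpose is to replace Lemma 1 by a formula valid in every class.

*Lattices.* Choose a $k$-basis $f_1,\dots,f_\ell$ of $\mathfrak g'$ and extend it to a basis $e_1,\dots,e_d$ of $\mathfrak g$. Enlarge a finite set $S$ of places so that all structure constants lie in $\mathfrak o_S$ and every $f_i$ is an $\mathfrak o_S$-combination of the $[e_j,e_{j'}]$. Then the $\mathfrak o_S$-span $\mathfrak g_{\mathfrak o}$ of the $e_i$ is a Lie lattice, whose derived lattice, spanned by all $[e_i,e_j]$, is the direct summand with basis $f_1,\dots,f_\ell$. Write $\mathfrak g(\mathfrak O)$ and $\mathfrak g'(\mathfrak O)$ for the base changes to $\mathfrak O$. For $y=(y(f_1),\dots,y(f_\ell))$ define matrices of linear forms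
$$A(y)_{ij}=y([e_i,e_j]),\qquad B(y)_{ij}=y([e_i,f_j]),$$
and let $2\delta$ and $\varepsilon$ be the generic ranks of $A$ and $B$. (For class $2$, $B=0$ and $\varepsilon=0$.)

*Orbit method.* For almost all $v$, $p$ exceeds the class, $\mathbf G(\mathfrak O)=\exp\mathfrak g(\mathfrak O)$, and Kirillov's orbit method holds (Howe, Pacific J. Math. 73 (1977); González-Sánchez, Comm. Algebra 37 (2009)). For a compact abelian group $L$, let $\widehat L$ be its group of continuous characters. Then $\mathbf G(\mathfrak O)$ acts on $\widehat{\mathfrak g(\mathfrak O)}$ by the coadjoint action, and the continuous irreducible representations correspond bijectively to the orbits $\Omega$. The character of the representation attached to $\Omega$ is $\exp x\mapsto|\Omega|^{-1/2}\sum_{\varphi\in\Omega}\varphi(x)$, and $|\Omega|=|\mathfrak g(\mathfrak O):\operatorname{Rad}\varphi|$ with $\operatorname{Rad}\varphi=\{x:\varphi([x,\mathfrak g(\mathfrak O)])=1\}$. The dimension is $|\Omega|^{1/2}$.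

*Twisting.* Linear characters correspond to one-point orbits $\{\alpha\}$, that is, to $\operatorname{Rad}\alpha=\mathfrak g(\mathfrak O)$, that is, to the $\alpha$ trivial on $\mathfrak g'(\mathfrak O)$. Such an $\alpha$ gives the linear character $\exp x\mapsto\alpha(x)$. Multiplying the character of $\Omega$ by it gives the character attached to $\alpha\Omega$, which is again an orbit because $\alpha$ is fixed by the coadjoint action. So twisting by $\alpha$ is $\Omega\mapsto\alpha\Omega$. Restriction to $\mathfrak g'(\mathfrak O)$ is a surjective equivariant map $\widehat{\mathfrak g(\mathfrak O)}\to\widehat{\mathfrak g'(\mathfrak O)}$ whose fibres are the cosets of the group of these $\alpha$. Two orbits $\Omega_1,\Omega_2$ have the same image if and only if $\Omega_2=\alpha\Omega_1$ for some $\alpha$: if the images agree, choose $\varphi_i\in\Omega_i$ with the same restriction, and then $\varphi_2=\alpha\varphi_1$. So twist-isoclasses correspond to orbits on $\widehat{\mathfrak g'(\mathfrak O)}$. The group $\operatorname{Rad}\varphi$ depends only on the restriction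 $\psi$ of $\varphi$, so we write $\operatorname{Rad}\psi$.

*Stabilizers.* The element $\exp x$ acts on $\widehat{\mathfrak g'(\mathfrak O)}$ as $\exp(\operatorname{ad}^*x)$, where, in additive notation, $\operatorname{ad}^*x$ sends $\psi$ to $z\mapsto\psi([x,z])^{-1}$. This operator is nilpotent of index less than $p$, and integers prime to $p$ act invertibly, so $\exp$ and $\log$ of it make sense. If $\operatorname{ad}^*x$ kills $\psi$, then $\exp(\operatorname{ad}^*x)$ fixes $\psi$. Conversely, with $u=\exp(\operatorname{ad}^*x)-1$ we have $\operatorname{ad}^*x=\log(1+u)=u-\frac{u^2}2+\cdots$, so $u\psi=0$ forces $\operatorname{ad}^*x\,\psi=0$. Hence the stabilizer of $\psi$ is $\exp\{x:\psi([x,\mathfrak g'(\mathfrak O)])=1\}$.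

*Indices.* Let $L_y(x)=\log(\exp y\exp x)$ for $x,y\in\mathfrak g(\mathfrak O)$. The Hausdorff series has coefficients with denominators prime to $p$, so $L_y$ maps each coset of $\pi^j\mathfrak g(\mathfrak O)$ into a coset. So does its inverse $L_{-y}$, so $L_y$ permutes these cosets for every $j$ and preserves additive Haar measure. Thus $\exp$ carries additive Haar measure to Haar measure, and the index of the stabilizer of $\psi$ is the additive index $|\mathfrak g(\mathfrak O):\{x:\psi([x,\mathfrak g'(\mathfrak O)])=1\}|$.

*Summation.* Each orbit contributes $|\mathfrak g(\mathfrak O):\operatorname{Rad}\psi|^{-s/2}$. Spreading this evenly over the elements of the orbit,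
$$\zeta_{\mathbf G(\mathfrak O)}(s)=\sum_{\psi\in\widehat{\mathfrak g'(\mathfrak O)}}|\mathfrak g(\mathfrak O):\operatorname{Rad}\psi|^{-s/2}\,\bigl|\mathfrak g(\mathfrak O):\{x:\psi([x,\mathfrak g'(\mathfrak O)])=1\}\bigr|^{-1}.$$
This is the formula of Stasinski–Voll, Amer. J. Math. 136 (2014), §2.

*Elementary divisors.* Parametrize $\psi\ne1$ by $N\ge1$ and $y$ primitive mod $\mathfrak P^N$, as in Step 3 of Lemma 1. An alternating matrix over a discrete valuation ring has paired elementary divisors. Let those of $A(y)$ be $\pi^{a_1},\pi^{a_1},\dots,\pi^{a_\delta},\pi^{a_\delta}$ with $a_1\le\dots\le a_\delta\le\infty$, the remaining ones being $0$. Let those of $B(y)$ be $\pi^{b_1},\dots,\pi^{b_\varepsilon}$ with $b_1\le\dots\le b_\varepsilon\leq\infty$, the remaining ones being $0$. Now $x\in\operatorname{Rad}\psi$ means $x^TA(y)\equiv0$ mod $\mathfrak P^N$, and $\psi([x,\mathfrak g'(\mathfrak O)])=1$ means $x^TB(y)\equiv0$ mod $\mathfrak P^N$. So the two indices are $q^{2\sum_j(N-a_j)^+}$ and $q^{\sum_j(N-b_j)^+}$. If $y$ is primitive then $A(y)\not\equiv0$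 mod $\mathfrak P$, because the $[e_i,e_j]$ span $\mathfrak g'(\mathfrak O)$. So $a_1=0$.

*Passing to projective space.* The group $(\mathfrak O/\mathfrak P^N)^\times$, of order $q^N(1-q^{-1})$, acts freely on primitive vectors mod $\mathfrak P^N$ with quotient $\mathbf P^{\ell-1}(\mathfrak O/\mathfrak P^N)$ and leaves the summands invariant. Let $\mu$ be the measure on $\mathbf P^{\ell-1}(\mathfrak O)$ that gives each residue class mod $\mathfrak P$ measure $q^{-(\ell-1)}$, and each class mod $\mathfrak P^N$ measure $q^{-(\ell-1)N}$. A sum over primitive $y$ mod $\mathfrak P^N$ is then $q^N(1-q^{-1})\,q^{(\ell-1)N}$ times an integral, and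
$$\zeta_{\mathbf G(\mathfrak O)}(s)=1+(1-q^{-1})\sum_{N\ge1}q^{\ell N}\int_{\mathbf P^{\ell-1}(\mathfrak O)}q^{-s\sum_{j\le\delta}(N-a_j)^+-\sum_{j\le\varepsilon}(N-b_j)^+}\,d\mu.\tag{8}$$

**Step 2: resolution.** The purpose is to make all $a_j,b_j$ linear in valuations of coordinates. On $\mathbf P^{\ell-1}_k$ let $\mathcal I_j$ $(1\le j\le\delta)$ be the ideal sheaf generated by the $2j\times2j$ minors of $A$, and $\mathcal J_j$ $(1\le j\le\varepsilon)$ the one generated by the $j\times j$ minors of $B$. All are nonzero by the definition of $\delta,\varepsilon$. Since $A(y)\ne0$ is alternating for each $y\ne0$, it has rank at least $2$, so $\mathcal I_1=\mathcal O$. By Hironaka there is a projective birational $h:\mathcal Y\to\mathbf P^{\ell-1}_k$ with $\mathcal Y$ smooth such that all $\mathcal I_j\mathcal O_{\mathcal Y}$ and $\mathcal J_j\mathcal O_{\mathcal Y}$ are invertible, and their divisors and the relative canonical divisor $K_h=\sum_i(\nu_i-1)E_i$ $(\nu_i\ge1)$ are supported on a simple normal crossings divisor $\bigcup_iE_i$ with smooth $k$-irreducible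 components $E_i$. For a set $I$ of indices put $E_I^\circ=\bigcap_{i\in I}E_i\setminus\bigcup_{i\notin I}E_i$. In particular, $E_\varnothing^\circ=\mathcal Y\setminus\bigcup_iE_i$.

*Example.* For $\mathbf G_n$ the ideals $\mathcal I_1,\dots,\mathcal I_{n-1}$ are trivial, because the rank of $M$ is at least $n-1$ everywhere, and $\mathcal I_n=(D^2)$. As $C$ is smooth and irreducible, $h=\mathrm{id}$ works, with one component $E_1=C$ and $\nu_1=1$.

*Exponents.* The local ring $\mathcal O_{\mathcal Y,E_i}$ is a discrete valuation ring. Over it, $A$ has paired elementary divisors with integer exponents $0\le\alpha_{i1}\le\dots\le\alpha_{i\delta}$ (finite, since $A$ has generic rank $2\delta$). The ideal of $2j\times2j$ minors then has exponent twice the sum of the first $j$ of these, so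
$$\mathcal I_j\mathcal O_{\mathcal Y}=\mathcal O\Bigl(-\sum_iN_{ij}E_i\Bigr),\qquad N_{ij}=2\sum_{j'\le j}\alpha_{ij'},\qquad\alpha_{i1}=0.$$
Define $\beta_{ij}\in\mathbf Z_{\ge0}$ in the same way for $B$. For $m=(m_i)_{i\in I}$ put $a_j(m)=\sum_{i\in I}\alpha_{ij}m_i$ and $b_j(m)=\sum_{i\in I}\beta_{ij}m_i$. (For $\mathbf G_n$: $\alpha_{1j}=0$ for $j<n$ and $\alpha_{1n}=1$.)

*Rank on strata.* Let $x\in E_I^\circ$. Then $\operatorname{rk}A(h(x))\ge2j$ if and only if some $2j\times2j$ minor does not vanish at $h(x)$, if and only if $\mathcal I_j\mathcal O_{\mathcal Y}$ is trivial at $x$, if and only if $N_{ij}=0$ for all $i\in I$, if and only if $\alpha_{ij'}=0$ for all $i\in I$ and $j'\le j$. So $\rho(h(x))=\rho_I:=\#\{j:\alpha_{ij}=0\text{ for all }i\in I\}\ge1$, and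
$$h^{-1}(R_r)=\bigsqcup_{I:\rho_I=r}E_I^\circ.\tag{9}$$

*Good reduction.* By Denef (Amer. J. Math. 109 (1987), §§2–3), for almost all $v$ all these data have good reduction. That is, near a point reducing into $\bar E_I^\circ(\mathbf F_q)$ there are coordinates $z=(z_1,\dots,z_{\ell-1})\in\mathfrak P^{\ell-1}$, identifying the residue class with $\mathfrak P^{\ell-1}$, in which $E_i=\{z_i=0\}$ for $i\in I$ (after renumbering), the ideals are generated by the monomials $\prod_{i\in I}z_i^{N_{ij}}$ and their analogs for $B$, and the Jacobian of $h$ is a unit times $\prod_{i\in I}z_i^{\nu_i-1}$. Outside $\bigcup E_i$ the map $h$ is étale and birational, hence an open immersion by Zariski's main theorem. Since $h$ is proper and surjective and $h(\bigcup E_i)$ is a proper closed subset, $h$ is a bijection on $K$-points outside null sets. So we may change variables.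

*Valuations.* Let $m_i=v(z_i)$, finite outside a null set. For a primitive representative $y$ of the image point, the minimal valuation of a $2j\times2j$ minor of $A(y)$ is $2(a_1+\dots+a_j)$, and it is also $\sum_{i\in I}N_{ij}m_i$. Subtracting consecutive values of $j$ gives $a_j=a_j(m)$. In the same way $b_j=b_j(m)$. The set of $z\in\mathfrak P^{\ell-1}$ with $v(z_i)=m_i$ for $i\in I$ has measure $q^{-(\ell-1-|I|)}\prod_{i\in I}(1-q^{-1})q^{-m_i}=q^{-(\ell-1)}(q-1)^{|I|}q^{-\sum_{i\in I} m_i}$, and the Jacobian contributes $q^{-\sum_{i\in I}(\nu_i-1)m_i}$. Together with $1-q^{-1}=q^{-1}(q-1)$, (8) becomes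
$$\zeta_{\mathbf G(\mathfrak O)}(s)=1+\sum_I\#\bar E_I^\circ(\mathbf F_q)\,q^{-\ell}(q-1)^{1+|I|}\sum_{(N,m)\in\mathbf Z_{>0}^{1+|I|}}q^{-\lambda_s(N,m)},\tag{10}$$
$$\lambda_s(N,m)=s\sum_j(N-a_j(m))^+-\ell N+\sum_j(N-b_j(m))^++\sum_{i\in I}\nu_im_i.$$

**Step 3: the limit $q\to1$.** The purpose is to turn the lattice sum into an integral. Subdivide $\mathbf R_{\ge0}^{1+|I|}$ into unimodular cones (generators forming part of a $\mathbf Z$-basis) on which all the functions $(N-a_j(m))^+$ and $(N-b_j(m))^+$ are linear. This is possible because the walls are rational hyperplanes and every rational fan has a unimodular refinement. The points of $\mathbf Z_{>0}^{1+|I|}$ are distributed over the relative interiors of those cones $\sigma$ whose relative interior lies in the open orthant. If $\sigma$ has primitive generators $u_1,\dots,u_\kappa$, the lattice points in its relative interior are the $\sum n_iu_i$ with all $n_i\ge1$, so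
$$\sum_{\sigma^\circ\cap\mathbf Z^{1+|I|}}q^{-\lambda_s}=\prod_{i=1}^\kappa\frac{q^{-\lambda_s(u_i)}}{1-q^{-\lambda_s(u_i)}}.$$
No denominator degenerates. Let $u=(N,m)$ be a generator. If $N>0$, then $a_1=0$ shows that the coefficient of $s$ in $\lambda_s(u)$ is at least $N>0$. If $N=0$, then $\lambda_s(u)=\sum\nu_im_i>0$. So $\lambda_s(u)$ is a nonzero polynomial in $s$, positive for real $s\gg0$, and $1-q^{-\lambda_s(u)}=\lambda_s(u)(q-1)+O((q-1)^2)$ by (1). As $\kappa\le1+|I|$, the factor $(q-1)^{1+|I|}$ absorbs all denominators and (10) is a Denef-type formula. In the limit, cones with $\kappa<1+|I|$ contribute $0$. A full-dimensional $\sigma$ contributes $\prod_i\lambda_s(u_i)^{-1}$, which for real $s\gg0$ equals $\int_\sigma e^{-\lambda_s}$: substitute coordinates with respect to $u_1,\dots,u_{1+|I|}$, a change of variables of determinant $\pm1$. The full-dimensional cones cover the orthant up to measure zero. Hence for real $s\gg0$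
$$\zeta_{\mathbf G,\mathrm{top}}(s)=1+\sum_I\chi(E_I^\circ(\mathbf C))\int_{\mathbf R_{>0}^{1+|I|}}e^{-\lambda_s(N,m)}\,dN\,dm.\tag{11}$$

**Step 4: the limit $s\to\infty$.** Since $\zeta_{\mathbf G,\mathrm{top}}$ is a rational function, $\omega(\mathbf G)$ is the limit of $s(\zeta_{\mathbf G,\mathrm{top}}(s)-1)$ along real $s\to\infty$. Substitute $N=t/s$. Then $s\int e^{-\lambda_s}\,dN\,dm$ becomes
$$\int\exp\Bigl(\frac{\ell t}s-\sum_j(t-s\,a_j(m))^+-\sum_j\bigl(\tfrac ts-b_j(m)\bigr)^+-\sum_{i\in I}\nu_im_i\Bigr)dt\,dm$$
over $t>0$, $m\in\mathbf R_{>0}^{I}$. The term $j=1$ of the first sum is $t$. So for $s\ge2\ell$ the integrand is at most $e^{-t/2-\sum\nu_im_i}$, which is integrable. Now fix $t,m$ with all entries positive. Each $a_j(m)$ is either identically $0$, which happens for exactly $\rho_I$ indices $j$, or positive, and then $(t-sa_j(m))^+=0$ for large $s$. Also $(\frac ts-b_j(m))^+\le\frac ts\to0$. So the integrand converges to $e^{-\rho_It-\sum\nu_im_i}$, and the matrix $B$ has disappeared. By dominated convergence,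
$$\omega(\mathbf G)=\sum_I\frac{\chi(E_I^\circ(\mathbf C))}{\rho_I\prod_{i\in I}\nu_i}.\tag{12}$$
For $\mathbf G_n$ the sum has the two terms $I=\varnothing$ with $\rho_I=n$ and $I=\{1\}$ with $\rho_I=n-1$, $\nu_1=1$, and we recover (5).

**Step 5: removing the resolution.** We claim that for every $r$
$$\sum_{I:\rho_I=r}\chi(E_I^\circ(\mathbf C))\prod_{i\in I}\nu_i^{-1}=\chi(R_r(\mathbf C)).\tag{13}$$
Fix a place $v$, good in the sense of Step 2, and also such that for each of the finitely many varieties $X=R_r,E_I^\circ$ we have $\chi_c(\bar X_{\bar{\mathbf F}_q})=\chi_c(X(\mathbf C))$, which holds for almost all $v$. Recall also that $\chi_c=\chi$ for complex varieties. Let $f\ge1$ and $Q=q^f$. The good reduction persists over the unramified extension of $K$ of degree $f$, with valuation ring $\mathfrak O_f$ and residue field $\mathbf F_Q$.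

Compute the measure of $\{y\in\mathbf P^{\ell-1}(\mathfrak O_f):\bar y\in\bar R_r\}$ in two ways. Directly, it is $Q^{-(\ell-1)}\#\bar R_r(\mathbf F_Q)$. Via $h$, note that (9) holds mod $\mathfrak P$ by the same argument, since the minors generate monomials in the local coordinates of Step 2. The residue class of a point of $\bar E_I^\circ(\mathbf F_Q)$ contributes
$$Q^{-(\ell-1)}\prod_{i\in I}\Bigl((Q-1)\sum_{m_i\ge1}Q^{-\nu_im_i}\Bigr)=Q^{-(\ell-1)}\prod_{i\in I}\frac{Q-1}{Q^{\nu_i}-1}.$$
So, writing $[\nu]_Q=1+Q+\dots+Q^{\nu-1}$, equating the two and multiplying by $\prod_i[\nu_i]_Q$ (product over all $i$),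
$$\#\bar R_r(\mathbf F_Q)\prod_i[\nu_i]_Q=\sum_{I:\rho_I=r}\#\bar E_I^\circ(\mathbf F_Q)\prod_{i\notin I}[\nu_i]_Q.\tag{14}$$

By the Grothendieck trace formula, $\#\bar X(\mathbf F_{q^f})=\sum_j(-1)^j\operatorname{tr}(\mathrm{Frob}^f\mid H^j_c(\bar X_{\bar{\mathbf F}_q}))$, and Frobenius is invertible on these spaces. Transporting eigenvalues to $\mathbf C$ by a field embedding, both sides of (14) become finite integral combinations of functions $f\mapsto\gamma^f$ with $\gamma\in\mathbf C^\times$. For distinct $\gamma$ these functions on $\mathbf Z_{\ge1}$ are linearly independent (Vandermonde). Since (14) holds for all $f\ge1$, it holds as an identity in the group ring $\mathbf Z[\mathbf C^\times]$, where multiplication of functions corresponds to multiplication in the ring. Now apply the augmentation $\gamma\mapsto1$, a ring homomorphism to $\mathbf Z$. It sends $\#\bar X(\mathbf F_{q^f})$ to $\chi_c(\bar X_{\bar{\mathbf F}_q})=\chi(X(\mathbf C))$, and $[\nu]_Q$ to $\nu$. So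
$$\chi(R_r(\mathbf C))\prod_i\nu_i=\sum_{I:\rho_I=r}\chi(E_I^\circ(\mathbf C))\prod_{i\notin I}\nu_i,$$
and dividing by $\prod_i\nu_i$ gives (13).

Finally, group the terms of (12) by $r=\rho_I$ and apply (13): $\omega(\mathbf G)=\sum_r\frac1r\chi(R_r(\mathbf C))$. $\blacksquare$

## 8. When $\omega$ is positive

**Corollary D.** Keep the notation of Theorem C, with $\max\rho$ the largest value of $\rho$.

1. If $\chi(R_r(\mathbf C))\ge0$ for all $r$, then $\omega(\mathbf G)\ge\ell/\max\rho>0$.
2. If $\dim\mathfrak g'\le2$, then $\omega(\mathbf G)\ge\ell/\max\rho>0$. This range is sharp: for every $\ell\ge3$ there is a class-$2$ group with $\dim\mathfrak g'=\ell$ and $\omega<0$.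
3. If a torus acts on $\mathfrak g\otimes\bar k$ by automorphisms with $\ell$ pairwise distinct weights on $\mathfrak g'$, then $\omega(\mathbf G)=\sum_{i=1}^\ell1/\rho(f_i^*)>0$, where $f_1^*,\dots,f_\ell^*$ is a weight basis of $(\mathfrak g')^*$.

*Proof.* **Part 1.** The $R_r$ partition $\mathbf P((\mathfrak g')^*)$ into locally closed pieces, so $\sum_r\chi(R_r(\mathbf C))=\chi(\mathbf P^{\ell-1}(\mathbf C))=\ell\ge1$. If all terms are $\ge0$, then $\sum_r\chi(R_r)/r\ge\sum_r\chi(R_r)/\max\rho=\ell/\max\rho$.

**Part 2.** For $\ell=1$ the projective space is a point, and $\omega=1/\max\rho$. For $\ell=2$ let $r_0=\max\rho$. Then $R_{r_0}\subset\mathbf P^1$ is open and nonempty, so its complement is finite. With $P$ ranging over the complement, $\chi(R_{r_0})=2-\sum_P1$ and Theorem C gives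
$$\omega(\mathbf G)=\frac2{r_0}+\sum_P\Bigl(\frac1{\rho(P)}-\frac1{r_0}\Bigr)\ge\frac2{r_0}>0.$$
This is the trade of weights seen in Example 2. For sharpness write $\ell=3+j$ with $j\ge0$, and choose an integer $r\ge1$ with $r>10j$. The class-$2$ group $\mathbf G_6\times\mathbf H_r^{\,j}$ has $\dim\mathfrak g'=3+j=\ell$, and by (7) its invariant is $-\frac1{10}+\frac jr<0$.

**Part 3.** Extend scalars to $\mathbf C$ along an embedding $\bar k\subset\mathbf C$ over $k$. The torus $T$ acts on $(\mathfrak g')^*$ by $(t\cdot y)(z)=y(t^{-1}z)$. Since $t$ acts by Lie algebra automorphisms, $A_{t\cdot y}(x,x')=A_y(t^{-1}x,t^{-1}x')$, so $\rho(t\cdot y)=\rho(y)$ and $T$ preserves every $R_r$. A fixed point of $T$ on $\mathbf P((\mathfrak g')^*)$ is a line spanned by a weight vector. The weights on $(\mathfrak g')^*$ are the negatives of those on $\mathfrak g'$, hence pairwise distinct, so the fixed points are exactly $[f_1^*],\dots,[f_\ell^*]$. For algebraic torus actions $\chi(X)=\chi(X^T)$ (Białynicki-Birula, Ann. of Math. 98 (1973)). Therefore $\chi(R_r(\mathbf C))=\#\{i:\rho(f_i^*)=r\}$,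 and Theorem C gives $\omega(\mathbf G)=\sum_i1/\rho(f_i^*)$. $\blacksquare$

*Example.* The diagonal torus acts on the Lie algebra of $\mathbf U_4$ with distinct weights on $E_{13},E_{24},E_{14}$. The dual basis vectors have $\rho=1,1,2$, and part 3 gives $\omega(\mathbf U_4)=1+1+\frac12=\frac52$, the value found after Theorem C.
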